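\title{Symplectic rational homology ball fillings in both orientations}

\begin{abstract}
We construct closed oriented $3$-manifolds $Y$, not diffeomorphic to $S^3$, such that $Y$ and $-Y$ both have symplectic fillings that are rational homology balls. The two fillings are one smooth $4$-manifold with its two orientations, namely the quotient of a product of two surfaces with boundary by a free diagonal action of a finite group. The basic example comes from the affine Fermat cubic and the group $\mathbb{Z}_3\times\mathbb{Z}_3$. Its boundary is an irreducible graph manifold, connected sums give infinitely many examples, and a variant has Stein fillings. We also show that exactly two nontrivial groups, of orders $9$ and $16$, occur in this construction.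
\end{abstract}

\section{Introduction}

A compact $4$-manifold $W$ is a \emph{rational homology ball} if $H_*(W;\mathbb{Q})\cong H_*(B^4;\mathbb{Q})$. A closed, connected, oriented $3$-manifold $M$ \emph{admits a rational homology ball symplectic filling} if there are a contact structure $\xi$ on $M$ and a symplectic filling $(W,\omega)$ of $(M,\xi)$ such that $W$ is a rational homology ball and $\partial W=M$ as oriented manifolds; the terms are recalled in Section~\ref{sec:prelim}. We write $-M$ for $M$ with the opposite orientation. The sphere $S^3$ with its standard contact structure is filled by the standard symplectic ball, and so is $-S^3\cong S^3$. The following question is posed in \cite{EOT}.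

\medskip
\noindent\textbf{Question.} \emph{Let $Y$ be a closed, connected, oriented $3$-manifold. If $Y$ and $-Y$ both admit rational homology ball symplectic fillings, is $Y$ diffeomorphic to $S^3$?}
\medskip

Without the word ``symplectic'' the second hypothesis follows from the first, since $-Y=\partial(-W)$ when $Y=\partial W$, and examples abound: for a rational homology sphere $M$, the manifold $M\#(-M)$ bounds the rational homology ball $(M\setminus B^3)\times[0,1]$. A symplectic form breaks this symmetry. It orients $W$ by $\omega^2$, and $-\omega$ gives the same orientation; in the same way a contact structure on a $3$-manifold is positive for only one orientation. A filling of $Y$ and a filling of $-Y$ are therefore two separate demands, each to be met by a $4$-manifold with no rational homology. The sphere meets both because it meets one and has a reflection, and one may guess that it is alone. It is not. Throughout, $\mathbb{Z}_n$ denotes $\mathbb{Z}/n$.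

\begin{theorem}\label{thm:main}
There is a compact connected smooth $4$-manifold $W$ with connected boundary and $H_*(W;\mathbb{Q})\cong H_*(B^4;\mathbb{Q})$, carrying two exact symplectic forms $\omega_\pm=d\lambda_\pm$ which induce opposite orientations and have the same Liouville field $Z$, outward transverse to $\partial W$. Let $Y=\partial W$, where $W$ is oriented by $\omega_+^2$. Then $Y$ is filled by $(W,\omega_+)$, $-Y$ is filled by $(W,\omega_-)$, and $\pi_1(Y)$ surjects onto $\mathbb{Z}_3\times\mathbb{Z}_3$. In particular $Y\not\cong S^3$.
\end{theorem}

So the answer to the Question is no. The manifold $W$ is a smoothing of $(F_1\times F_2)/G$, where $F_1,F_2$ are surfaces with boundary and $G$ is a finite group acting freely on the product. The symplectic geometry costs little: the area form of one factor may be given either sign (Section~\ref{sec:construction}). The work is in killing the rational homology, which is a problem about Euler characteristics and finite groups (Section~\ref{sec:homology}), solved by the Fermat cubic (Section~\ref{sec:fermat}). The example can be described and improved as follows.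

\begin{theorem}\label{thm:more}
Let $Y$ be the $3$-manifold constructed in Section~\ref{sec:fermat} to prove Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] $Y$ is an irreducible graph manifold: $Y=M_1\cup_{T}M_2$, where each piece is Seifert fibered over a disc with three cone points of order $3$, and the torus $T$ is incompressible.
\item[(b)] For every $n\ge1$, the connected sum $\#^nY$ of $n$ copies of $Y$ and $-\#^nY$ both admit rational homology ball symplectic fillings. These manifolds are pairwise non-homeomorphic, so there are infinitely many counterexamples.
\item[(c)] There are also counterexamples with Stein fillings: rational homology balls that are sublevel sets in smooth affine algebraic surfaces.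
\end{enumerate}
\end{theorem}

Parts (a) and (b) are proved in Section~\ref{sec:boundary}, part (c) in Section~\ref{sec:stein}. Finally, the group $\mathbb{Z}_3^2$ is almost the only choice. Let
\[
\Gamma_{16}=\langle s,t,c\mid s^2=t^4=c^2=1,\ c\text{ central},\ sts=tc\rangle=(\mathbb{Z}_4\times\mathbb{Z}_2)\rtimes\mathbb{Z}_2,
\]
a group of order $16$. For a faithful action of $G$ on a surface $F$, a \emph{cone point of order $m$} of $F/G$ is an orbit whose points have stabilizer of order $m\ge2$.

\begin{theorem}\label{thm:class}
Let $G\neq1$ be a finite group acting smoothly, faithfully and preserving orientation on each of two compact connected oriented surfaces $F_1,F_2$ with nonempty boundary, the diagonal action on $F_1\times F_2$ being free. Then $(F_1\times F_2)/G$ is a rational homology ball only if one of the following holds: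
\begin{enumerate}
\item[(1)] $G\cong\mathbb{Z}_3^2$, and each $F_i/G$ is a disc with cone points of orders $(3,3)$;
\item[(2)] $G\cong\Gamma_{16}$, and each $F_i/G$ is a disc with cone points of orders $(2,4)$.
\end{enumerate}
Both cases occur, and each gives a $3$-manifold $Y\not\cong S^3$ such that $Y$ and $-Y$ both admit rational homology ball symplectic fillings.
\end{theorem}

The proof is in Section~\ref{sec:class}. In all these examples $H_1(Y;\mathbb{Z})\neq0$, because it surjects onto the nontrivial abelianization of $G$. We claim nothing about the variant of the Question restricted to integral homology spheres.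

\section{Fillings and quotients}\label{sec:prelim}

\subsection*{Symplectic fillings}
A (positive) \emph{contact structure} on an oriented $3$-manifold $M$ is a plane field $\xi=\ker\eta$, where $\eta$ is a $1$-form with $\eta\wedge d\eta>0$. A symplectic $4$-manifold $(W,\omega)$ is oriented by $\omega^2$. Boundaries are oriented by the rule ``outward normal first'': if $\Omega$ is a positive volume form and $Z$ is an outward transverse vector field, then $\iota_Z\Omega$ restricts to a positive volume form on the boundary. If $\omega=d\lambda$ is symplectic, the \emph{Liouville field} of $\lambda$ is the vector field $Z$ with $\iota_Zd\lambda=\lambda$.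

Let $(W,\omega)$ be compact with $\partial W=M$ as oriented manifolds. It is a \emph{weak} filling of $(M,\xi)$ if $\omega|_\xi$ is a positive area form for the orientation of $\xi$ given by $d\eta$. It is a \emph{strong} filling if near $\partial W$ there is a primitive $\lambda$ of $\omega$ whose Liouville field is outward transverse to $\partial W$ and $\xi=\ker\lambda|_{\partial W}$. It is an \emph{exact} filling if such a $\lambda$ exists on all of $W$. Exact fillings are strong, and strong fillings are weak, because $\omega|_\xi=d\eta|_\xi$ for $\eta=\lambda|_{\partial W}$. All fillings in this paper are exact, so the results hold for each meaning of ``symplectic filling.'' They are recognized by the following lemma.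

\begin{lemma}\label{lem:liouville}
Let $W$ be a compact $4$-manifold and $\omega=d\lambda$ a symplectic form whose Liouville field $Z$ is outward transverse to $\partial W$. Then $\xi=\ker\lambda|_{\partial W}$ is a positive contact structure for the boundary orientation induced by $\omega^2$, and $(W,\omega)$ is an exact filling of $(\partial W,\xi)$.
\end{lemma}

\begin{proof}
We have $\lambda\wedge d\lambda=\iota_Z\omega\wedge\omega=\frac12\iota_Z(\omega^2)$, which is positive on $\partial W$ by the orientation rule.
\end{proof}

\subsection*{Standard topological facts}
We use the following.
\begin{enumerate}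
\item[(F1)] A compact connected orientable surface $F$ with nonempty boundary deformation retracts onto a connected graph. So $H^2(F)=0$ and $\chi(F)=1-b_1(F)\le1$, with equality only for the disc.
\item[(F2)] (Transfer.) If a finite group $G$ acts freely on a manifold $X$, or smoothly on a compact surface $X$, then pullback identifies $H^*(X/G;\mathbb{Q})$ with the invariant part $H^*(X;\mathbb{Q})^G$.
\item[(F3)] If a finite group $G$ acts freely on a compact manifold $X$, possibly with boundary or corners, then $\chi(X)=|G|\,\chi(X/G)$. In particular $|G|$ divides $\chi(X)$.
\end{enumerate}

\section{Two symplectic forms on a product quotient}\label{sec:construction}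

The idea is already visible on the ball. On $\mathbb{C}^2$ with polar coordinates $(r_i,\theta_i)$ put $\lambda_i=\frac12r_i^2\,d\theta_i$. Then $d\lambda_i=r_i\,dr_i\wedge d\theta_i$ is the area form of the $i$-th factor, and its Liouville field is $Z_i=\frac12r_i\partial_{r_i}$. The form $\lambda_+=\lambda_2+\lambda_1$ is the standard one. The form $\lambda_-=\lambda_2-\lambda_1$ has
\[
(d\lambda_-)^2=-2\,d\lambda_1\wedge d\lambda_2=-(d\lambda_+)^2,\qquad \iota_{Z_1+Z_2}\,d\lambda_-=\lambda_2-\lambda_1=\lambda_- .
\]
So the orientation is reversed while the Liouville field is still half the radial field, and by Lemma~\ref{lem:liouville} the unit ball with $d\lambda_-$ fills $-S^3$. Of course $\lambda_-$ is the pullback of $\lambda_+$ under complex conjugation of $z_1$, but the computation did not use this reflection. It used only that the equation $\iota_Zd\lambda=\lambda$ is unchanged when $\lambda$ is replaced by $-\lambda$. It therefore works for any two surfaces with Liouville forms, and it survives division by any group that preserves these forms. We first produce invariant forms.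

\begin{lemma}\label{lem:surface}
Let a finite group $G$ act smoothly and preserving orientation on a compact connected oriented surface $F$ with nonempty boundary. Then there is a $G$-invariant $1$-form $\lambda$ on $F$ with $d\lambda>0$ and $\lambda|_{\partial F}>0$. Its Liouville field $Z$ is $G$-invariant and outward transverse to $\partial F$.
\end{lemma}

\begin{proof}
Let $\sigma$ be a positive area form. By (F1), $\sigma=d\lambda_0$. Let $S_1,\dots,S_n$ be the boundary circles and $I_j=\int_{S_j}\lambda_0$. By Stokes' theorem $I=\sum_j I_j=\int_F\sigma>0$, but a single $I_j$ may be negative, and we correct this first. In the exact sequence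
\begin{equation}\label{eq:boundaryseq}
H^1(F;\mathbb{R})\to H^1(\partial F;\mathbb{R})\to H^2(F,\partial F;\mathbb{R})\cong\mathbb{R}
\end{equation}
the second map is the integral over $\partial F$. The numbers $I/n-I_j$ have sum $0$, so there is a closed $1$-form $\beta$ on $F$ with $\int_{S_j}\beta=I/n-I_j$. Then $\lambda_0+\beta$ has integral $I/n>0$ over each $S_j$. Choose a positive $1$-form $\eta$ on $\partial F$ with the same integrals. The difference $(\lambda_0+\beta)|_{\partial F}-\eta$ has integral $0$ on each circle, so it equals $df$. Extend $f$ to $F$ and put $\lambda'=\lambda_0+\beta-df$. Then $d\lambda'=\sigma>0$ and $\lambda'|_{\partial F}=\eta>0$. Both inequalities are preserved by orientation-preserving diffeomorphisms and by convex combinations, so the average $\lambda=|G|^{-1}\sum_{g\in G}g^*\lambda'$ satisfies them.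

The field $Z$ is determined by $\lambda$, hence invariant. If $e$ is a positive tangent vector of $\partial F$, then $d\lambda(Z,e)=\lambda(e)>0$, so $(Z,e)$ is a positive basis and $Z$ points outward.
\end{proof}

Both hypotheses are needed: a closed surface has no exact area form, by Stokes' theorem, and an orientation-reversing map preserves no area form.

\begin{proposition}\label{prop:construction}
Let a finite group $G$ act smoothly and preserving orientation on compact connected oriented surfaces $F_1,F_2$ with nonempty boundary, so that the diagonal action on $F_1\times F_2$ is free. Then there is a compact connected smooth $4$-manifold $W$, homotopy equivalent to $(F_1\times F_2)/G$, with the following properties.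
\begin{enumerate}
\item[(i)] $W$ carries exact symplectic forms $\omega_\pm=d\lambda_\pm$ that induce opposite orientations and have the same Liouville field $Z$, outward transverse to $\partial W$. If $Y=\partial W$ is oriented by means of $\omega_+^2$, then $(W,\omega_\pm)$ is an exact filling of $(\pm Y,\ker\lambda_\pm)$.
\item[(ii)] $Y$ is connected and $\pi_1(Y)$ surjects onto $G$. In particular $Y\not\cong S^3$ if $G\neq1$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\lambda_i$ and $Z_i$ be given by Lemma~\ref{lem:surface} on $F_i$, and let $Z=Z_1+Z_2$ on $F_1\times F_2$.

\emph{The domain.} The product has corners along $\partial F_1\times\partial F_2$. We round them invariantly and keep $Z$ transverse, by cutting with a function that increases along $Z$. For small $\delta>0$ the backward flow of $Z_i$ from the boundary defines a collar $[-\delta,0]\times\partial F_i\subset F_i$ with first coordinate $r$ and $Z_i=\partial_r$. Since $Z_i$ is invariant, $G$ acts on the collar through the second factor only. Let $h\colon[-\delta,0]\to[0,1]$ be smooth with $h=0$ on $[-\delta,-\delta/2]$, $h'>0$ on $(-\delta/2,0]$ and $h(0)=1$; a multiple of $e^{-1/(r+\delta/2)}$ will do on the second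 interval. Put $\rho_i=h(r)$ on the collar and $\rho_i=0$ elsewhere. Then $\rho_i$ is smooth and $G$-invariant, $Z_i\rho_i\ge0$ everywhere, and $Z_i\rho_i>0$ where $\rho_i>0$. Define
\[
\widehat W=\{(p,q)\in F_1\times F_2:\rho_1(p)+\rho_2(q)\le\tfrac12\},\qquad W=\widehat W/G .
\]
Since $\rho_i=1$ on $\partial F_i$, the compact set $\widehat W$ lies in the interior of $F_1\times F_2$. On the level set $\rho_1+\rho_2=\frac12$ some $\rho_i$ is positive, so $Z(\rho_1+\rho_2)>0$. Hence the level is regular, $\widehat W$ is a smooth domain, and $Z$ is outward transverse to $\partial\widehat W$. As $G$ acts freely, $W$ is a compact smooth manifold.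

\emph{The homotopy type.} Let $K_i=\{\rho_i=0\}$. For $\nu\in[0,1]$, move the collar coordinate $r$ to $(1-\nu)r+\nu\min(r,-\delta/2)$ and fix all points outside the collar. This is a $G$-equivariant deformation retraction of $F_i$ onto $K_i$ that never increases $\rho_i$. Performed in both factors, it preserves $\widehat W$ and retracts both $\widehat W$ and $F_1\times F_2$ equivariantly onto $K_1\times K_2$. Thus $\widehat W\simeq F_1\times F_2$ and $W\simeq(F_1\times F_2)/G$, and both are connected.

\emph{The forms.} Put $\lambda_\pm=\lambda_2\pm\lambda_1$ and $\omega_\pm=d\lambda_\pm$. Since $(d\lambda_i)^2=0$, we get $\omega_\pm^2=\pm2\,d\lambda_1\wedge d\lambda_2$, so both forms are symplectic and their orientations are opposite. Since $\iota_{Z_i}d\lambda_j=0$ for $i\ne j$, we get $\iota_Z\omega_\pm=\lambda_2\pm\lambda_1=\lambda_\pm$. The forms and $Z$ are $G$-invariant and descend to $W$, and (i) follows from Lemma~\ref{lem:liouville}.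

\emph{The boundary.} The map $\partial\widehat W\to Y$ is the quotient by a free action of $G$. If $\partial\widehat W$ is connected, then $Y$ is connected, this map is a connected regular covering with group $G$, and $\pi_1(Y)$ surjects onto $G$. By (F1), $\widehat W$ is homotopy equivalent to a product of two graphs, which is a $2$-complex. By Lefschetz duality $H_1(\widehat W,\partial\widehat W;\mathbb{Z})\cong H^3(\widehat W;\mathbb{Z})=0$, so $H_0(\partial\widehat W)\to H_0(\widehat W)\cong\mathbb{Z}$ is injective, and $\partial\widehat W$ is connected.
\end{proof}

\begin{example}
Let $G=1$, let $F_1=S^1\times[-1,1]$ and let $F_2$ be a disc. Then $W\cong S^1\times B^3$ fills $S^1\times S^2$ with both orientations, but $b_1(W)=1$. In general $b_1(F_1\times F_2)=b_1(F_1)+b_1(F_2)$, so with $G=1$ the only rational homology ball obtained is $B^4$. The role of $G$ is to remove homology by passing to invariants.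
\end{example}

\section{When the quotient is a rational homology ball}\label{sec:homology}

\begin{proposition}\label{prop:criterion}
In the setting of Proposition~\ref{prop:construction}, $W$ is a rational homology ball if and only if
\begin{equation}\label{eq:criterion}
b_1(F_1/G)=b_1(F_2/G)=0\qquad\text{and}\qquad\chi(F_1)\chi(F_2)=|G|.
\end{equation}
\end{proposition}

\begin{proof}
By (F2), $H^*(W;\mathbb{Q})\cong H^*(F_1\times F_2;\mathbb{Q})^G$. So $b_0(W)=1$ and $b_k(W)=0$ for $k\ge3$. The K\"unneth decomposition is $G$-equivariant, and (F2) for the surfaces gives
\[
H^1(W;\mathbb{Q})\cong H^1(F_1;\mathbb{Q})^G\oplus H^1(F_2;\mathbb{Q})^G\cong H^1(F_1/G;\mathbb{Q})\oplus H^1(F_2/G;\mathbb{Q}).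
\]
So the first condition in \eqref{eq:criterion} says $b_1(W)=0$. When it holds, $\chi(W)=1+b_2(W)$, and $\chi(W)=\chi(F_1)\chi(F_2)/|G|$ by (F3), so the second condition says $b_2(W)=0$.
\end{proof}

To use \eqref{eq:criterion} we need the local structure of the quotient $F/G$.

\begin{lemma}\label{lem:action}
Let a finite group $G$ act smoothly, faithfully and preserving orientation on a compact connected oriented surface $F$ with nonempty boundary. Then $G$ acts freely near $\partial F$. The stabilizer of an interior point is cyclic and acts by rotations in a chart centered at the point. The quotient $F/G$ is a compact connected orientable surface with nonempty boundary and finitely many cone points, of orders $m_1,\dots,m_r$ say, and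
\begin{equation}\label{eq:RH}
\chi(F)=|G|\Big(\chi(F/G)-\sum_{j=1}^r\big(1-\tfrac1{m_j}\big)\Big).
\end{equation}
\end{lemma}

\begin{proof}
Average a Riemannian metric, so that $G$ acts by isometries. In the exponential chart at an interior point $p$, the stabilizer $G_p$ acts linearly through $G_p\to SO(2)$. For $g\in G$, the set of interior fixed points at which $dg$ is the identity is closed, and it is open by linearity; the interior is connected, so by faithfulness this set is empty for $g\ne1$. Hence $G_p$ embeds in $SO(2)$, it is cyclic, and interior fixed points of $g\neq1$ are isolated. If $g$ fixes a boundary point, it fixes the inward unit normal there and the geodesic in that direction, which is an arc of fixed points, so $g=1$. On a collar formed by normal geodesics $G$ acts through $\partial F$, hence freely. By compactness only finitely many points have nontrivial stabilizer. Near a point with stabilizer of order $m$ the quotient map is $z\mapsto z^m$, so $F/G$ is a surface, oriented by $F$. For \eqref{eq:RH}, triangulate $F/G$ with the cone points among the vertices and lift: each open simplex has $|G|$ lifts, except that the $j$-th cone point has $|G|/m_j$.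
\end{proof}

Let $\Sigma_i\subset G$ be the set of elements that have a fixed point on $F_i$. It is the union of all point stabilizers, so it is closed under powers and conjugation. An element fixes a point of $F_1\times F_2$ exactly when it fixes a point in each factor, so
\begin{equation}\label{eq:free}
\text{the diagonal action is free}\iff\Sigma_1\cap\Sigma_2=\{1\}.
\end{equation}
The first condition in \eqref{eq:criterion} pulls the other way. For faithful actions it says, by Lemma~\ref{lem:action} and (F1), that each $F_i/G$ is a disc, and this forces $\Sigma_i$ to generate $G$. Indeed, let $H$ be the normal subgroup generated by $\Sigma_i$. If $gp=hp$ with $h\in H$, then $h^{-1}g\in\Sigma_i$, so $g\in H$; thus $G/H$ acts freely on $F_i/H$, and $F_i/H\to F_i/G$ is a connected covering of a disc, whence $G/H=1$.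

So each $\Sigma_i$ must be large, and the two must meet only in $1$. This tells us where to look. Let $p$ be a prime. For $G=\mathbb{Z}_p$ both $\Sigma_i$ are all of $G$, and freeness fails. For $G=\mathbb{Z}_p^2$ the nontrivial cyclic subgroups are the $p+1$ lines through $0$. Each $\Sigma_i$ must contain at least two lines, so we need four different lines, and $p\ge3$. If each $F_i/G$ is a disc with exactly two cone points, then \eqref{eq:RH} gives $\chi(F_i)=p^2\big(1-2(1-\frac1p)\big)=-p(p-2)$ and $\chi(W)=(p-2)^2$. For $p\ge3$ this is $1$ only when $p=3$, where there are exactly four lines.

\section{The Fermat cubic and the proof of Theorem~\ref{thm:main}}\label{sec:fermat}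

We need a $\mathbb{Z}_3^2$-cover of a disc branched over two points, with two different lines as stabilizers. Adjoining cube roots of $w$ and $1-w$ produces it. Let $\zeta=e^{2\pi i/3}$, let $\mu_3=\{1,\zeta,\zeta^2\}$, and put
\[
C=\{(x,y)\in\mathbb{C}^2:x^3+y^3=1\},\qquad\pi\colon C\to\mathbb{C},\quad\pi(x,y)=x^3 .
\]
The curve $C$ is smooth because $(3x^2,3y^2)\neq0$ on it. The group $\mu_3\times\mu_3$ acts on $C$ holomorphically by scaling the coordinates. The fiber $\pi^{-1}(w)=\{x^3=w,\ y^3=1-w\}$ is nonempty and is a single orbit. A point with $xy\ne0$ has trivial stabilizer. The three points $(0,y)$ over $w=0$ have stabilizer $\mu_3\times1$, and the three points $(x,0)$ over $w=1$ have stabilizer $1\times\mu_3$. Where $xy\neq0$, the function $x$ is a local coordinate and $d\pi=3x^2dx\neq0$, so $\pi$ is a local biholomorphism over $\mathbb{C}\setminus\{0,1\}$. Let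
\[
\Delta=\{w\in\mathbb{C}:|w-\tfrac12|\le2\},\qquad F=\pi^{-1}(\Delta).
\]
The disc $\Delta$ contains $0$ and $1$ in its interior, so $F$ is a smooth surface with nonempty boundary $\pi^{-1}(\partial\Delta)$. It is compact since $x^3$ and $y^3$ are bounded on it, and it is oriented by the complex structure.

\begin{lemma}\label{lem:F}
The map $\pi$ induces a homeomorphism $F/(\mu_3\times\mu_3)\cong\Delta$. The surface $F$ is connected, and $\chi(F)=-3$.
\end{lemma}

\begin{proof}
The induced map is a continuous bijection from a compact space to a Hausdorff space. So $\pi|_F$ is an orbit map, hence open. A component $F_0$ of $F$ is open and compact, so $\pi(F_0)$ is open and closed in $\Delta$, and $\pi(F_0)=\Delta$. Then $F_0$ contains a point over $0$ and a point over $1$. Their stabilizers $\mu_3\times1$ and $1\times\mu_3$ preserve $F_0$ and generate the group. As $F_0$ meets every orbit, $F=F_0$. Finally \eqref{eq:RH} gives $\chi(F)=9\big(1-\frac23-\frac23\big)=-3$.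
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G=\mathbb{Z}_3^2$, with elements $(k,l)$. Its four lines are the axes $k=0$ and $l=0$ and the diagonals $k+l=0$ and $k-l=0$. We let the axes be the stabilizers on the first factor and the diagonals the stabilizers on the second. Let $F_1=F_2=F$, with coordinates $(x,y)$ and $(u,v)$, and let $G$ act by
\begin{equation}\label{eq:actions}
\alpha_1(k,l)(x,y)=(\zeta^kx,\zeta^ly),\qquad\alpha_2(k,l)(u,v)=(\zeta^{k+l}u,\zeta^{k-l}v).
\end{equation}
Both $\alpha_i\colon G\to\mu_3\times\mu_3$ are isomorphisms; for $\alpha_2$, the matrix
\begin{equation}\label{eq:matrix}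
A=\begin{pmatrix}1&1\\1&-1\end{pmatrix}
\end{equation}
has determinant $-2\equiv1\pmod3$. Hence $F_i/G\cong\Delta$. An element of $\mu_3\times\mu_3$ has a fixed point on $C$ exactly when one of its coordinates is $1$. So
\[
\Sigma_1=\{0,\pm(1,0),\pm(0,1)\},\qquad\Sigma_2=\{0,\pm(1,1),\pm(1,-1)\}.
\]
These sets meet only in $0$, and the diagonal action is free by \eqref{eq:free}; the same holds on $C\times C$. Since $b_1(\Delta)=0$ and $\chi(F)^2=9=|G|$, the manifold $W$ of Proposition~\ref{prop:construction} is a rational homology ball by Proposition~\ref{prop:criterion}. The remaining assertions are those of Proposition~\ref{prop:construction}.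
\end{proof}

\section{The boundary manifold and its connected sums}\label{sec:boundary}

In this section $G$, $F_i$, $\rho_i$, $\widehat W$, $W$ and $Y$ are those of the proof of Theorem~\ref{thm:main}. A $3$-manifold is \emph{irreducible} if every smoothly embedded $2$-sphere bounds a ball, and an embedded torus is \emph{incompressible} if its fundamental group injects. A \emph{Seifert fibration} is a decomposition into circles, each having a fibered neighborhood of the form $(S^1\times D^2)/\mathbb{Z}_m$, where $\mathbb{Z}_m$ acts freely and rotates both factors faithfully, and the fibers are the images of the circles $S^1\times\{q\}$. The space of fibers is a surface, the \emph{base}, and a central fiber with $m\ge2$ gives a cone point of order $m$. A \emph{graph manifold} is a union of Seifert fibered pieces along boundary tori.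

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
The boundary of $F_1\times F_2$ is $(\partial F_1\times F_2)\cup(F_1\times\partial F_2)$, and we first find this decomposition in $\partial\widehat W=\{\rho_1+\rho_2=\frac12\}$. Consider the part where $\rho_1\ge\frac14$. There $p$ lies in the region of the collar where $h'>0$, so it is determined, smoothly, by its $\partial F_1$-coordinate and the value $\rho_1(p)=\frac12-\rho_2(q)$. So this part is equivariantly diffeomorphic to $\partial F_1\times\{\rho_2\le\frac14\}$, and $\{\rho_2\le\frac14\}\cong F_2$ equivariantly by stretching the collar coordinate. The part where $\rho_2\ge\frac14$ is $F_1\times\partial F_2$ by the same argument with the indices exchanged, and the two parts meet in $\{\rho_1=\rho_2=\frac14\}\cong\partial F_1\times\partial F_2$. Thus $Y=M_1\cup_TM_2$ with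
\[
M_1=(\partial F_1\times F_2)/G,\qquad M_2=(F_1\times\partial F_2)/G,\qquad T=(\partial F_1\times\partial F_2)/G .
\]

\emph{The boundary of $F$.} The map $\partial F\to\partial\Delta$ is a regular covering with group $\mu_3\times\mu_3$. As $w$ runs once counterclockwise around $\partial\Delta$, both $w$ and $1-w$ wind once around $0$, so continuous cube roots $x$ of $w$ and $y$ of $1-w$ are both multiplied by $\zeta$. Hence each component of $\partial F$ meets each fiber in one orbit of $\langle(\zeta,\zeta)\rangle$. So $\partial F$ has three components, permuted transitively, each with stabilizer $\langle(\zeta,\zeta)\rangle$ acting freely on it. By \eqref{eq:actions}, the stabilizer in $G$ of a circle $S_1\subset\partial F_1$ is $H_1=\langle(1,1)\rangle$, and that of a circle $S_2\subset\partial F_2$ is $H_2=\langle(1,0)\rangle$. The generator $(1,1)$ acts on $F_2$ by $(u,v)\mapsto(\zeta^2u,v)$, and $(1,0)$ acts on $F_1$ by $(x,y)\mapsto(\zeta x,y)$.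

\emph{The pieces.} By transitivity, $M_1=(S_1\times F_2)/H_1$ and $M_2=(F_1\times S_2)/H_2$. In both cases $\mathbb{Z}_3$ acts freely on the circle and acts on $F$ through $\mu_3\times1$, so it suffices to treat $M_1$. The images of the circles $S_1\times\{q\}$ form a Seifert fibration: a point $q$ has an invariant neighborhood consisting of three permuted discs, or of one disc rotated by $H_1$ if $q$ is fixed. The base is $F_2/(\mu_3\times1)$. The fibers of the coordinate $v$ on $C$ are the orbits of $\mu_3\times1$, so $v$ identifies the base with $\{v:1-v^3\in\Delta\}=\{v:v^3\in\Delta\}$. Since $\Delta$ is convex with $0$ in its interior, each ray from $0$ meets this compact set in a segment whose length is positive and continuous in the direction, so the base is a disc. The fixed points of $\mu_3\times1$ are given by $u=0$, that is $v^3=1$: three cone points of order $3$.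

\emph{The torus.} The nine tori of $\partial F_1\times\partial F_2$ each have stabilizer $H_1\cap H_2=0$. So $G$, of order $9$, permutes them simply transitively, and $S_1\times S_2\to T$ is a homeomorphism. The inclusion $T\subset M_1$ is therefore the composition $S_1\times S_2\subset S_1\times F_2\to M_1$. The second map is a covering, hence injective on $\pi_1$. The first is injective on $\pi_1$ because $[S_2]$ has infinite order in $H_1(F_2)$: by \eqref{eq:boundaryseq} there is a closed $1$-form on $F_2$ with integrals $1,-1,0$ over the three boundary circles, the first being $S_2$. The same argument, with the factors exchanged, applies to $M_2$. By van Kampen's theorem $\pi_1(Y)$ is the amalgamated product of $\pi_1(M_1)$ and $\pi_1(M_2)$ over $\pi_1(T)$, so $T$ is incompressible in $Y$.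

\emph{Irreducibility.} Orientable Seifert fibered manifolds with nonempty boundary are irreducible; see for instance \cite{Jaco}. Let $S\subset Y$ be a sphere transverse to $T$. We show by induction on the number of circles of $S\cap T$ that $S$ bounds a ball. If there are none, $S$ lies in one piece. Otherwise each circle is null-homotopic in $S$, hence in $T$, so it bounds a disc in $T$. Choose such a disc $E\subset T$ whose interior misses $S$. The circle $\partial E$ cuts $S$ into discs $E'$ and $E''$. The spheres $E'\cup E$ and $E''\cup E$, pushed off $T$ along $E$, meet $T$ in fewer circles, so they bound balls $B'$ and $B''$. If $E''\subset B'$ or $E'\subset B''$, then $S$ lies in a ball and bounds a ball by Alexander's theorem that $\mathbb{R}^3$ is irreducible. If not, the interior of $B'$ misses $\partial B''$ and is not contained in $B''$, so $B'\cap B''=E$ and $B'\cup B''$ is a ball with boundary $S$.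
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
By Weinstein's handle construction \cite{Weinstein}, a $1$-handle can be attached to a possibly disconnected exact filling, at any two boundary points, so that the primitive extends over the handle and its Liouville field is outward transverse to the new boundary. Join $n$ copies of $(W,\omega_+)$ in a chain by $n-1$ such handles. The result is the boundary connected sum of the copies, an exact filling of $\#^nY$. It is homotopy equivalent to a wedge of $n$ copies of $W$, so it is a rational homology ball. Starting from $(W,\omega_-)$ we fill $\#^n(-Y)=-\#^nY$.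

In the exact sequence $H_2(W,Y;\mathbb{Q})\to H_1(Y;\mathbb{Q})\to H_1(W;\mathbb{Q})$ the last group vanishes and the first is $H^2(W;\mathbb{Q})=0$ by duality, so $H_1(Y;\mathbb{Z})$ is finite. It surjects onto the abelian group $\mathbb{Z}_3^2$, so its order is at least $9$. The orders $|H_1(\#^nY;\mathbb{Z})|=|H_1(Y;\mathbb{Z})|^n$ are therefore distinct and greater than $1$.
\end{proof}

\section{Stein fillings}\label{sec:stein}

Let $X$ be a complex surface with complex structure $J$. For a smooth function $\varphi$ put $\lambda_\varphi=-d\varphi\circ J$ and $\omega_\varphi=d\lambda_\varphi$. The function is \emph{strictly plurisubharmonic} if $\omega_\varphi(e,Je)>0$ for all tangent vectors $e\ne0$; then $\omega_\varphi$ is symplectic and induces the complex orientation. If $\varphi$ is also proper and bounded below and $R$ is a regular value, $\{\varphi\le R\}$ is a \emph{Stein domain}. It is an exact filling of its boundary by Lemma~\ref{lem:liouville}, since the Liouville field $Z$ satisfies $d\varphi(Z)=\lambda_\varphi(JZ)=\omega_\varphi(Z,JZ)>0$ wherever $d\varphi\neq0$. On $\mathbb{C}$ with coordinate $z=a+ib$, the function $|z|^2$ gives $\lambda=2(a\,db-b\,da)$ and $\omega=4\,da\wedge db$.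 So $\sum|z_j|^2$ is strictly plurisubharmonic on $\mathbb{C}^N$ and on every complex submanifold.

A complex structure fixes the orientation, so the sign change of Section~\ref{sec:construction} must now be made on the complex structure of the first factor. For the Fermat cubic, which is defined over $\mathbb{R}$, conjugating the complex structure amounts to inverting the action.

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Let $G=\mathbb{Z}_3^2$ act on $C\times C\subset\mathbb{C}^4$ in two ways, by $g\mapsto(\alpha_1(\pm g),\alpha_2(g))$, with quotients $X_\pm$. Since $\Sigma_1=-\Sigma_1$, both actions are free. They are algebraic, and the quotient of a smooth affine variety by a free algebraic action of a finite group is a smooth affine variety. So $X_\pm$ are smooth affine surfaces. The function $\varphi=|x|^2+|y|^2+|u|^2+|v|^2$ on $C\times C$ is proper, strictly plurisubharmonic and invariant under both actions, and it descends to $X_\pm$ with the first two properties.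

\emph{Critical points.} Write $\varphi=\varphi_0(x,y)+\varphi_0(u,v)$ with $\varphi_0=|x|^2+|y|^2$ on $C$. The complex tangent line of $C$ is spanned by $(y^2,-x^2)$, and $d\varphi_0=2\,\mathrm{Re}(\bar x\,dx+\bar y\,dy)$, so a point is critical exactly when $\bar xy^2=\bar yx^2$. If $xy=0$ then $\varphi_0=1$. If $xy\neq0$, absolute values give $|x|=|y|$, and multiplying the equation by $xy$ gives $|x|^2y^3=|y|^2x^3$, so $x^3=y^3=\frac12$ and $\varphi_0=2\cdot2^{-2/3}=2^{1/3}$. Hence all critical values of $\varphi$ are at most $2^{4/3}$. Fix $R>2^{4/3}$, let $\widehat D=\{\varphi\le R\}\subset C\times C$, and let $D_\pm\subset X_\pm$ be its quotients. These are Stein domains. Since $\varphi$ is proper and has no critical point in $\{\varphi\ge R\}$, the flow of $-\nabla\varphi/|\nabla\varphi|^2$ for the Euclidean metric retracts $C\times C$ onto $\widehat D$, equivariantly for both actions. So $\widehat D\simeq C\times C$ and $D_\pm\simeq X_\pm$.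

\emph{Orientation.} Complex conjugation $\kappa(x,y)=(\bar x,\bar y)$ preserves $C$, reverses its orientation, and satisfies $\kappa\,\alpha_1(g)\,\kappa^{-1}=\alpha_1(-g)$. So $\kappa\times\mathrm{id}$ induces an orientation-reversing diffeomorphism $X_+\to X_-$ that preserves $\varphi$. Thus $D_-\cong-D_+$, and $D_\pm$ is a Stein filling of $\pm Y'$, where $Y'=\partial D_+$.

\emph{Homology and fundamental group.} Over $\mathbb{C}\setminus\mathrm{int}\,\Delta$ the map $\pi$ is a regular covering. The radial deformation retraction of $\mathbb{C}\setminus\mathrm{int}\,\Delta$ onto $\partial\Delta$ lifts to it, equivariantly by uniqueness of lifts, and gives an equivariant deformation retraction of $C$ onto $F$. Hence $D_+\simeq X_+\simeq(F\times F)/G\simeq W$ is a rational homology ball, and so is $D_-$, which is diffeomorphic to it. Also $\widehat D\simeq F\times F$ is connected with $H^3(\widehat D;\mathbb{Z})=0$, so the duality argument at the end of the proof of Proposition~\ref{prop:construction} shows that $\partial\widehat D$ is connected. Therefore $Y'$ is connected, $\pi_1(Y')$ surjects onto $\mathbb{Z}_3^2$, and $Y'\not\cong S^3$.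
\end{proof}

\begin{remark}
The surfaces $X_+$ and $X_-$ are isomorphic. The matrix \eqref{eq:matrix} satisfies $A^2=2I\equiv-I\pmod 3$, and $\alpha_2(g)=\alpha_1(Ag)$. For $g'=-Ag$ we get $(\alpha_1(-g'),\alpha_2(g'))=(\alpha_1(Ag),\alpha_1(-A^2g))=(\alpha_2(g),\alpha_1(g))$. So exchanging the two factors of $C\times C$ induces a biholomorphism $X_+\to X_-$ that preserves $\varphi$. Composing with the map induced by $\kappa\times\mathrm{id}$, we see that $Y'$, like $S^3$, has an orientation-reversing self-diffeomorphism.
\end{remark}

\section{Classification of the groups}\label{sec:class}

We prove Theorem~\ref{thm:class} by translating the geometry into group theory, bounding $|G|$ by a divisibility argument, and examining the ten cases that remain. The product quotient has corners, and it is a rational homology ball exactly when the manifold $W$ of Proposition~\ref{prop:construction} is.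

\begin{remark}
Faithfulness is no restriction. Let $K$ be the kernel of the action on $F_1$. Then $K\subset\Sigma_1$, so $K$ acts freely on $F_2$, and $(F_1\times F_2)/G=(F_1\times(F_2/K))/(G/K)$. The new diagonal action is free: if $gp=p$ and $gq=kq$ with $k\in K$, then $k^{-1}g$ fixes $(p,q)$, so $g=k$. Repeat, on either factor, until both actions are faithful. If the group becomes trivial, \eqref{eq:criterion} forces both surfaces to be discs, and the quotient is $B^4$.
\end{remark}

\subsection*{Generating tuples}
For elements $g_1,\dots,g_r$ of $G$, let $\Sigma(g_1,\dots,g_r)$ be the union of all conjugates of the subgroups $\langle g_j\rangle$, together with $1$.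

\begin{lemma}\label{lem:tuples}
\begin{enumerate}
\item[(i)] In the setting of Lemma~\ref{lem:action}, suppose that $F/G$ is a disc with cone points of orders $m_1,\dots,m_r$. Then $G$ is generated by elements $g_1,\dots,g_r$ of orders $m_1,\dots,m_r$, and the set of elements with a fixed point on $F$ is $\Sigma(g_1,\dots,g_r)$.
\item[(ii)] Conversely, every tuple of nontrivial elements generating a finite group $G$ arises in this way from such an action.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $B^\circ$ be the disc $F/G$ without its cone points $b_1,\dots,b_r$, and let $F^\circ$ be its preimage. It is connected, being $F$ without finitely many interior points, so $F^\circ\to B^\circ$ is a connected regular covering with group $G$, and $\pi_1(B^\circ)$ surjects onto $G$. The group $\pi_1(B^\circ)$ is free on loops $\gamma_1,\dots,\gamma_r$, where $\gamma_j$ runs along an arc to a point near $b_j$, circles $b_j$ once and returns. Let $g_j$ be the image of $\gamma_j$. The lifted arc ends near a point $p_j$ over $b_j$, where the quotient map is $z\mapsto z^{m_j}$. The small circle lifts to an arc from $z$ to $e^{2\pi i/m_j}z$, so $g_j$ is the rotation generating the stabilizer of $p_j$.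 The other points over $b_j$ have conjugate stabilizers.

(ii) Take a closed disc in $\mathbb{C}$ with $r$ interior points removed, and let $F^\circ$ be the connected covering belonging to the kernel of the surjection $\gamma_j\mapsto g_j$, with the pulled-back complex structure. Over a small punctured disc about $b_j$ each component is a connected covering of degree equal to the order $m_j$ of $g_j$, hence isomorphic to $z\mapsto z^{m_j}$ on a punctured disc. Filling the punctures gives a compact surface $F$ to which the deck transformations extend holomorphically, by removal of singularities. The action is free on $F^\circ$, hence faithful, and the computation in (i) identifies the stabilizers.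
\end{proof}

\subsection*{Arithmetic}
Assume the hypotheses of Theorem~\ref{thm:class} and that $W$ is a rational homology ball. By \eqref{eq:criterion} each $F_i/G$ is a disc, with cone points of orders $m_{i1},\dots,m_{ir_i}$. The key is that a stabilizer on one surface acts freely on the other, so its order divides the Euler characteristic of the other.

\begin{lemma}\label{lem:types}
Each $F_i$ has one of the four types below, and $|G|=N_1N_2$, where $N_i$ is the number $N$ attached to the type of $F_i$.
\begin{center}
\begin{tabular}{c|cccc}
type & $\mathsf{A}$ & $\mathsf{B}$ & $\mathsf{C}$ & $\mathsf{D}$\\ \hline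
orders of cone points & $(2,3)$ & $(2,4)$ & $(3,3)$ & $(2,2,2)$\\
$N$ & $6$ & $4$ & $3$ & $2$
\end{tabular}
\end{center}
\end{lemma}

\begin{proof}
By \eqref{eq:RH}, $\chi(F_i)=-|G|\theta_i$ with $\theta_i=r_i-1-\sum_j1/m_{ij}$. By \eqref{eq:criterion}, $\chi(F_1)\chi(F_2)=|G|\ge2$, and $\chi(F_i)\le1$, so both Euler characteristics are negative. Thus $\theta_i>0$, which forces $r_i\ge2$, and $|G|\theta_1\theta_2=1$. Put $N_i=1/\theta_i$. Then $N_1=|G|\theta_2=-\chi(F_2)$ and $N_2=-\chi(F_1)$ are positive integers with product $|G|$. By \eqref{eq:free} and (F3), $m_{1j}$ divides $N_1$ and $m_{2j}$ divides $N_2$. We now drop the index $i$. As $m_j\ge2$, we have $N\ge2$ and $\theta\ge r/2-1$.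

If $r\ge4$, then $\theta\ge1$ and $N\le1$, which is impossible. If $r=3$, then $\theta\ge\frac12$, so $N=2$ and all $m_j=2$. If $r=2$, write the orders as $da,db$ with $\gcd(a,b)=1$ and $a\le b$. Then $N=dab/(dab-a-b)$, with positive integer denominator, is a multiple of the least common multiple $dab$ of the orders. So $N=dab$ and $dab=a+b+1$. Then $b$ divides $a+1$, so $b=a$ or $b=a+1$. If $b=a$, then $a=b=1$ and $d=3$, which is type $\mathsf{C}$. If $b=a+1$, then $a$ divides $b+1=a+2$, so $a\in\{1,2\}$. For $(a,b)=(1,2)$ we get $d=2$, type $\mathsf{B}$, and for $(a,b)=(2,3)$ we get $d=1$, type $\mathsf{A}$.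
\end{proof}

\subsection*{The ten pairs of types}
By Lemma~\ref{lem:tuples}, $G$ has two generating tuples of the given orders, with $\Sigma_1\cap\Sigma_2=\{1\}$. Let $P$ be a Sylow $3$-subgroup, $N(P)$ its normalizer, and $n_3=[G:N(P)]$ the number of Sylow $3$-subgroups; recall that $n_3\equiv1\pmod3$ and $n_3$ divides $[G:P]$. Recall also that $A_4$ is the only subgroup of order $12$ of $S_4$, that its normal subgroup $V_4$ has quotient $\mathbb{Z}_3$, and that it has no subgroup of index $2$. Generation alone gives three constraints.
\begin{enumerate}
\item[(G1)] If type $\mathsf{C}$ occurs, $G$ has no quotient $\mathbb{Z}_2$, since elements of order $3$ map trivially.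
\item[(G2)] If type $\mathsf{B}$ or $\mathsf{D}$ occurs, $G$ has no quotient $\mathbb{Z}_3$, since elements of order $2$ or $4$ map trivially.
\item[(G3)] If type $\mathsf{A}$ occurs, with generators $\sigma,\tau$ of orders $2,3$, and $P$ is normal, then $\tau\in P$ and $G/P$ is generated by the image of $\sigma$, so $[G:P]\le2$. If a Sylow $2$-subgroup $Q$ is normal, then $\sigma\in Q$ and $[G:Q]\le3$.
\end{enumerate}
These exclude five pairs.

\emph{$\mathsf{AC}$ ($|G|=18$) and $\mathsf{CD}$ ($|G|=6$).} The subgroup $P$ has index $2$, so $G/P\cong\mathbb{Z}_2$, against (G1).

\emph{$\mathsf{BC}$ and $\mathsf{AD}$ ($|G|=12$).} If $n_3=4$, there are eight elements of order $3$, the other four elements form the unique Sylow $2$-subgroup, and $G$ has a quotient $\mathbb{Z}_3$, against (G2). So $P$ is normal of index $4$. This contradicts (G3) for $\mathsf{AD}$. For $\mathsf{BC}$, the group $G/P$ of order $4$ has a quotient $\mathbb{Z}_2$, against (G1).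

\emph{$\mathsf{AA}$ ($|G|=36$).} By (G3), $P$ is not normal, so $n_3=4$ and $N(P)=P$. Let $K\le P$ be the kernel of the conjugation action on the four Sylow $3$-subgroups. Then $36/|K|$ divides $24$, so $3$ divides $|K|$, and $K\neq P$ because $K$ is normal. So $|K|=3$ and $G/K\cong A_4$. Conjugation gives a homomorphism $G/K\to\mathrm{Aut}(K)\cong\mathbb{Z}_2$, which is trivial, so $K$ is central. Let $H\lhd G$ be the preimage of $V_4$, of order $12$, and $Q$ a Sylow $2$-subgroup of $H$. Since $H=KQ$ with $K$ central, $Q$ is normal in $H$, hence the unique subgroup of order $4$ of $H$, hence normal in $G$. It is a Sylow $2$-subgroup of $G$ of index $9$, against (G3).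

In the next three pairs, groups with the required generators exist, and it is freeness that fails.

\emph{$\mathsf{AB}$ ($|G|=24$).} By (G3), $P$ is not normal, so $n_3=4$ and $|N(P)|=6$. Let $K\le N(P)$ be the kernel of the action on the Sylow $3$-subgroups. If $3$ divides $|K|$, the normal subgroup $K$ contains one Sylow $3$-subgroup and hence all four, whereas $N(P)$ contains only $P$. If $|K|=2$, then $G/K\cong A_4$ has a quotient $\mathbb{Z}_3$, against (G2). So $K=1$ and $G\cong S_4$. In type $\mathsf{A}$, $\tau$ is even, so the involution $\sigma$ is odd, a transposition. In type $\mathsf{B}$, the generator of order $4$ is a $4$-cycle, whose square lies in the normal subgroup $V_4$, so it generates with $V_4$ a group of order $8$. Hence the involution is not in $V_4$ and is a transposition. All transpositions are conjugate, so they lie in $\Sigma_1\cap\Sigma_2$.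

\emph{$\mathsf{BD}$ ($|G|=8$).} An abelian group generated by involutions has no element of order $4$, and the quaternion group has only one involution, so $G$ is dihedral. Let $\varrho$ be a rotation of order $4$. The involutions are $\varrho^2$ and four reflections in two conjugacy classes, and each class lies with $\varrho^2$ in a subgroup of order $4$. So the type $\mathsf{D}$ tuple meets both classes, and its $\Sigma$ contains all reflections. In type $\mathsf{B}$ the generator of order $4$ is $\varrho^{\pm1}$, so the involution lies outside $\langle\varrho\rangle$ and is a reflection. It lies in $\Sigma_1\cap\Sigma_2$.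

\emph{$\mathsf{DD}$ ($|G|=4$).} Generation by involutions gives $G=\mathbb{Z}_2^2$. Each $\Sigma_i$ contains at least two of the three involutions, so they share one.

Two pairs remain.

\emph{$\mathsf{CC}$ ($|G|=9$).} A group of order $9$ generated by elements of order $3$ is not cyclic, so $G\cong\mathbb{Z}_3^2$. This is case (1), realized in Section~\ref{sec:fermat}.

\emph{$\mathsf{BB}$ ($|G|=16$).} Let $G=\langle s,t\rangle$ with $s,t$ of orders $2,4$, and let $G'$ be the commutator subgroup. An abelian group with such generators has order at most $8$, so $G$ is nonabelian and $|G/G'|\le8$. Also $G/G'$ is not cyclic: if the image of $g$ generated it, a maximal subgroup containing the proper subgroup $\langle g\rangle$ would have index $2$, hence contain $G'$, hence be all of $G$. So $|G/G'|\in\{4,8\}$.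

If $|G/G'|=4$, then $G$ is dihedral, semidihedral or generalized quaternion by \cite[Theorem 5.4.5]{Gorenstein}. In each case there is a cyclic subgroup $\langle\varrho\rangle$ of order $8$ on which every element $g$ outside it acts by $\varrho\mapsto\varrho^{-1}$ or $\varrho\mapsto\varrho^3$. Then $g^2=\varrho^n$ is fixed by this action, so $2n\equiv0\pmod8$ and $g^2\in\{1,\varrho^4\}$. The elements $\varrho^{\pm2}$ also have square $\varrho^4$. So every element of order $4$ has square $\varrho^4$, and $\varrho^4\in\Sigma_1\cap\Sigma_2$, which is impossible.

If $|G/G'|=8$, then $G'$ is normal of order $2$, hence central, and it contains $c=sts^{-1}t^{-1}\neq1$. Then $c^2=1$ and $sts=ct=tc$, so $G$ is a quotient of $\Gamma_{16}$. The map $t\mapsto tc$, $c\mapsto c$ is an automorphism of order $2$ of $\langle t\rangle\times\langle c\rangle\cong\mathbb{Z}_4\times\mathbb{Z}_2$, and the presentation of $\Gamma_{16}$ is that of the resulting semidirect product with $\langle s\rangle\cong\mathbb{Z}_2$. So $|\Gamma_{16}|=16$ and $G\cong\Gamma_{16}$. This is case (2).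

\subsection*{Realization of $\Gamma_{16}$}
Every element of $\Gamma_{16}$ is uniquely $s^it^jc^k$ with $i,k\in\mathbb{Z}_2$ and $j\in\mathbb{Z}_4$, and $ts=s(sts)=stc$. The quotient by $\langle c\rangle$ is abelian, so a conjugate of $g$ is $g$ or $gc$. The element $t^2$ is central, since $st^2s=(tc)^2=t^2$. From $sts=tc$ and $tst^{-1}=sc$ we obtain
\[
\Sigma(s,t)\setminus\{1\}=\{s,\ sc,\ t,\ tc,\ t^3,\ t^3c,\ t^2\}.
\]
A second pair must come from the complement, and its element of order $4$ must have square different from $t^2$. Take $(st^2,ts)$. We have $(st^2)^2=s^2t^4=1$ and $(ts)^2=t\cdot sts=t^2c$, so the orders are $2$ and $4$. Conjugating $ts$ by $st^2$ gives $s(ts)s=st=(ts)c$, so the subgroup generated by the pair contains $c$, then $t^2=(ts)^2c$, then $s=(st^2)t^2$, then $t=(ts)s$; it is $\Gamma_{16}$. In normal form the powers of $ts$ are $stc$, $t^2c$ and $stc\cdot t^2c=st^3$. Conjugation by $t$ sends $st^j$ to $st^jc$, and $t^2c$ is central. Hence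
\[
\Sigma(st^2,ts)\setminus\{1\}=\{st^2,\ st^2c,\ st,\ stc,\ st^3,\ st^3c,\ t^2c\}.
\]
The two sets are disjoint; together with $1$ and $c$ they exhaust the group. By Lemma~\ref{lem:tuples}(ii) the two pairs define actions on surfaces $F_1,F_2$ whose quotients are discs with cone points of orders $(2,4)$, and the diagonal action is free by \eqref{eq:free}. By \eqref{eq:RH}, $\chi(F_i)=16\big(1-\frac12-\frac34\big)=-4$, so $\chi(F_1)\chi(F_2)=16=|G|$, and $W$ is a rational homology ball by Proposition~\ref{prop:criterion}.

In both cases Proposition~\ref{prop:construction} shows that $W$ fills $Y=\partial W$ and $-Y$, and that $\pi_1(Y)$ surjects onto $G\neq1$. This completes the proof of Theorem~\ref{thm:class}. \qed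

\begin{thebibliography}{9}

\bibitem{EOT}
John B. Etnyre, Burak Ozbagci, and B\"ulent Tosun,
\emph{Complementary legs and symplectic rational balls},
arXiv:2505.04513 (2025).

\bibitem{Gorenstein}
Gorenstein, \emph{Finite Groups}.

\bibitem{Jaco}
Jaco, \emph{Lectures on Three-Manifold Topology}.

\bibitem{Weinstein}
Weinstein, \emph{Contact surgery and symplectic handlebodies}, 1991.

\end{thebibliography}
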